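# When does a smash product $H\#\mathbb{F}G$ satisfy a polynomial identity?

## Is $H\#\mathbb FG$ PI as soon as $H$ and $\mathbb FG$ are?

An algebra $A$ over a field $\mathbb F$ is called PI if some nonzero element $f(x_1,\dots,x_n)$ of the free associative algebra $\mathbb F\langle x_1,\dots,x_n\rangle$ vanishes under all substitutions of elements of $A$. Commutative algebras are PI, with $f=[x_1,x_2]$. Let a group $G$ act by bialgebra automorphisms on a bialgebra $H$. The smash product $R=H\#\mathbb FG$ is $H\otimes\mathbb FG$ as a vector space, with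
$$(h\#g)(h'\#g')=h\,(g\cdot h')\#gg'.$$
It contains $H=H\#1$ and $\mathbb FG=1\#\mathbb FG$ as subalgebras, so if $R$ is PI, both are PI. The first guess is the converse: $R$ is PI if and only if $H$ and $\mathbb FG$ are both PI. Let us test it.

If $H=\mathbb F$, or if $G=1$, the guess is a tautology. If $G$ acts trivially and $H$ is commutative, then $R=H\otimes\mathbb FG$, and a multilinear identity of $\mathbb FG$ survives extension of scalars to $H$; the guess holds. If $G$ is finite and $H$ is commutative, then $R=\bigoplus_g(1\#g)H$ is a free right $H$-module of rank $|G|$, and left multiplication embeds $R$ in $M_{|G|}(H)$. By the Amitsur–Levitzki theorem $R$ satisfies the standard identity $s_{2|G|}$, where $s_k=\sum_{\sigma\in S_k}\operatorname{sgn}(\sigma)\,x_{\sigma(1)}\cdots x_{\sigma(k)}$. The guess holds again.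

Now let $\operatorname{char}\mathbb F=0$, let $H=\mathbb F[x]$ with $\Delta x=x\otimes1+1\otimes x$, and let $G=\langle g\rangle\cong\mathbb Z$ act by $g\cdot x=2x$. Both $H$ and $\mathbb FG$ are commutative. Suppose $R$ satisfies a nonzero multilinear identity $\sum_{\sigma\in S_n}a_\sigma x_{\sigma(1)}\cdots x_{\sigma(n)}$ (one can always pass to a multilinear identity; see below). Substitute $x_i=x^{b_i}\#g^{c_i}$ with positive integers $b_i,c_i$. Since $(x^b\#g^c)(x^{b'}\#g^{c'})=2^{cb'}x^{b+b'}\#g^{c+c'}$, we get
$$\sum_\sigma a_\sigma2^{e_\sigma}=0,\qquad e_\sigma=\sum_{k<l}c_{\sigma(k)}b_{\sigma(l)} .$$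
As polynomials in the $b$'s and $c$'s, the $e_\sigma$ are pairwise distinct: if $\sigma\ne\tau$, some $i$ precedes $j$ in the word $\sigma(1)\cdots\sigma(n)$ and follows it in $\tau(1)\cdots\tau(n)$, so $c_ib_j$ occurs in $e_\sigma$ and not in $e_\tau$. Hence we may choose positive integers $b_i,c_i$ with the numbers $e_\sigma$ pairwise distinct. Replacing $b$ by $Nb$ gives $\sum_\sigma a_\sigma(2^{e_\sigma})^N=0$ for $N=1,2,3,\dots$, and by Vandermonde all $a_\sigma$ vanish. So $R$ is not PI and the guess is false.

Two things should be kept from this computation. The way $G$ acts matters: an infinite group acting faithfully has destroyed every identity. And the computation worked because distinct multiplicative functions $N\mapsto(2^{e_\sigma})^N$ are linearly independent. A corrected guess is Kochetov's conjecture, posed in the paper of Yuri Bahturin and Sarah Witherspoon, "Delta sets and polynomial identities in pointed Hopf algebras", arXiv:2101.09767 (2021), for bialgebras $H$ of the following kind.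

## Hyperalgebras, their dual algebras, and reducedness

A coalgebra is *connected* if its coradical, the sum of its simple subcoalgebras, is one-dimensional; in a bialgebra it is then $\mathbb F1$.

**Definition.** A *hyperalgebra* is a connected cocommutative bialgebra. (It automatically has an antipode, but we never use it.)

The coradical filtration $H_0=\mathbb F1\subset H_1\subset\cdots$ satisfies $H=\bigcup_kH_k$ and $\Delta(H_k)\subset\sum_iH_i\otimes H_{k-i}$ (Sweedler, *Hopf Algebras*; Montgomery, *Hopf Algebras and Their Actions on Rings*, Ch. 5). Conversely, a filtration of this shape detects connectedness.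

**Fact 0.** Let $C$ be a coalgebra with an exhausting chain of subspaces $D_0\subset D_1\subset\cdots$ such that $\Delta(D_k)\subset\sum_iD_i\otimes D_{k-i}$ and $D_0=\mathbb F1$ with $\Delta1=1\otimes1$, $\varepsilon(1)=1$. Then $C$ is connected.

*Proof.* Let $S\neq0$ be a subcoalgebra and let $k$ be minimal with $S\cap D_k\ne0$; take $0\ne c\in S\cap D_k$. Suppose $k\ge1$. If a functional $f$ vanishes on $D_0$, then $(f\otimes\mathrm{id})\Delta c$ lies in $S\cap D_{k-1}=0$. As this holds for all such $f$, $\Delta c\in D_0\otimes C$, so $\Delta c=1\otimes c'$. Applying $\varepsilon\otimes\mathrm{id}$ gives $c'=c$, and applying $\mathrm{id}\otimes\varepsilon$ gives $c=\varepsilon(c)1\in D_0$, contrary to the choice of $k$. So $k=0$ and $1\in S$. Hence the only simple subcoalgebra is $\mathbb F1$. $\square$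

Consequently tensor products of hyperalgebras are hyperalgebras (use $\sum_{i+j=k}H_i\otimes H'_j$), and so is $H\otimes\overline{\mathbb F}$ over $\overline{\mathbb F}$ (use $H_k\otimes\overline{\mathbb F}$).

The dual $H^*$ is an algebra under convolution, $(fg)(h)=\sum f(h_{(1)})g(h_{(2)})$, with unit $\varepsilon$; it is commutative because $H$ is cocommutative.

**Definition.** A hyperalgebra $H$ over a perfect field is *reduced* if $H^*$ has no nonzero nilpotent elements.

Three examples to carry along.

(a) *The additive group.* Let $H_{\rm add}$ have basis $e_0=1,e_1,e_2,\dots$ with $\Delta e_n=\sum_ie_i\otimes e_{n-i}$ and $e_ie_j=\binom{i+j}ie_{i+j}$. If $t\in H_{\rm add}^*$ is given by $t(e_1)=1$ and $t(e_n)=0$ for $n\ne1$, then $t^k(e_n)=\delta_{kn}$, so $H_{\rm add}^*=\mathbb F[[t]]$, a domain. In characteristic $0$ this is $\mathbb F[x]$ with $e_n=x^n/n!$.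

(b) *A truncated example.* Let $\operatorname{char}\mathbb F=p$ and $H=\mathbb F[x]/(x^p)$ with $x$ primitive. Let $f(x)=1$ and $f(x^i)=0$ for $i\neq1$. Then $f^p(x^i)$ is the coefficient of $x\otimes\cdots\otimes x$ ($p$ factors) in the iterated coproduct of $x^i$, which is $0$ as $i<p$. So $f^p=0$ and $H$ is not reduced.

(c) *An enveloping algebra in characteristic $p$.* Let $L$ have basis $x,y,z$ with $[x,y]=z$ and $z$ central. In $U(L)$ we have $[x^p,y]=(\operatorname{ad}x)^p(y)=0$, and similarly $y^p$ is central. So $U(L)$ is free of rank $p^2$ over the central subalgebra $\mathbb F[x^p,y^p,z]$, embeds in $p^2\times p^2$ matrices over it, and satisfies $s_{2p^2}$: it is PI but not commutative. It is not reduced: if $f$ is the functional dual to $x$ in the PBW basis $x^iy^jz^k$, then $f^p$ vanishes on every PBW monomial except possibly $x^p$, where its value is $p!=0$.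

In characteristic $0$, every hyperalgebra is $U(L)$ for its Lie algebra $L=P(H)$ of primitive elements, and no reducedness assumption will be needed there.

## The theorems

Throughout, $G$ acts on the hyperalgebra $H$ by bialgebra automorphisms, $R=H\#\mathbb FG$, and $K=\ker(G\to\operatorname{Aut}H)$. The conditions in question are:

(1) $H$ is commutative;

(2) there exist normal subgroups $G_0\subset G_1\subset G$ of $G$ such that $G/G_1$ is finite, $G_1/G_0$ is abelian, and $G_0$ is a finite $p$-group if $\operatorname{char}\mathbb F=p>0$ and trivial if $\operatorname{char}\mathbb F=0$;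

(3) $G_1$ acts trivially on $H$.

**Theorem A (Kochetov's conjecture).** Let $\mathbb F$ be perfect, and if $\operatorname{char}\mathbb F=p>0$ let $H$ be reduced. Then $R$ is PI if and only if (1), (2), (3) hold.

**Theorem B.** Let $\mathbb F$ be any field; if $\operatorname{char}\mathbb F=p>0$, assume that $H\otimes\overline{\mathbb F}$ is reduced. Then the equivalence of Theorem A holds. Moreover, if $R$ satisfies a nontrivial identity of degree $d$, then $H$ is commutative and $[G:K]\le d/2$. This is sharp: if $H$ is commutative, $K$ is abelian and $m=[G:K]<\infty$, the minimal degree of an identity of $R$ is exactly $2m$.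

**Proposition C.** (i) For every infinite perfect field $\mathbb F$ of characteristic $p$ there is a commutative non-reduced $H$ with a faithful action of an infinite group $G$ such that $R$ is PI. (ii) For every imperfect field $\mathbb F$ there is a noncommutative PI hyperalgebra $H$ over $\mathbb F$ such that $H^*$ is an integral domain.

We shall use these textbook facts.

* *Multilinearization.* If a nonzero unital algebra satisfies a nontrivial identity of degree $d$, it satisfies a nontrivial multilinear identity $\sum_{\sigma\in S_n}a_\sigma x_{\sigma(1)}\cdots x_{\sigma(n)}$ with $1\le n\le d$.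
* *Amitsur–Levitzki.* $M_m(C)$ satisfies $s_{2m}$ for every commutative ring $C$.
* *Isaacs–Passman/Passman.* If $\mathbb FG$ is PI, then $G$ has a subgroup $A$ of finite index such that $A'$ is a finite $p$-group if $\operatorname{char}\mathbb F=p$, and $A'=1$ if $\operatorname{char}\mathbb F=0$ (Passman, J. Algebra 20 (1972) 103–117; *The Algebraic Structure of Group Rings*, §5.3).

## What the associated graded algebra forgets

The statement of Theorem A is known when $H=H^{\rm gr}$, the associated graded algebra for the coradical filtration. So a sensible first approach is to filter. The group preserves each $H_k$, a multilinear identity of $R$ passes to $H^{\rm gr}\#\mathbb FG$, and the known case yields subgroups $G_0\subset G_1$ with $G_1$ acting trivially on $H^{\rm gr}$. It remains to return from $H^{\rm gr}$ to $H$, and this is where the approach stops.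

Let $\mathbb F$ be an infinite perfect field of characteristic $p$, and let $H=H_{\rm add}\otimes H_{\rm add}$, with basis $e_{i,j}=e_i\otimes e_j$ dual to the monomials $s^it^j$, so that $H^*=\mathbb F[[s,t]]$ and $H$ is reduced. Let $G=(\mathbb F,+)$, and let $\lambda\in G$ act on $\mathbb F[[s,t]]$ by $\varphi_\lambda:s\mapsto s,\ t\mapsto t+\lambda s^p$. As $(s_1+s_2)^p=s_1^p+s_2^p$, this respects the additive group law, so $(\lambda\cdot h)(b)=h(\varphi_\lambda b)$ defines an action of $G$ on $H$ by bialgebra automorphisms. The coefficient of $s^p$ in $s^a(t+\lambda s^p)^b$ is $1$ for $(a,b)=(p,0)$, $\lambda$ for $(a,b)=(0,1)$, and $0$ otherwise. Hence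
$$\lambda\cdot e_{p,0}=e_{p,0}+\lambda e_{0,1},$$
and the action is faithful. On the other hand, with $\mathfrak m=(s,t)$, the map $\varphi_\lambda-\mathrm{id}$ sends $\mathfrak m^k$ into $\mathfrak m^{k+1}$, since $p\ge2$. The coradical filtration is $H_k=(\mathfrak m^{k+1})^\perp$, so $\lambda-1$ maps $H_k$ into $H_{k-1}$, and $G$ acts trivially on $H^{\rm gr}$. Thus $H^{\rm gr}\#\mathbb FG$ is commutative, whereas $H\#\mathbb FG$ is not PI by Theorem A: a subgroup acting trivially on $H$ is trivial, and so of infinite index. No information about $H^{\rm gr}\#\mathbb FG$ can see this. One has to work with $H$ itself.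

## An identity is a linear relation between coalgebra maps

Go back to the scaling example and substitute $x_i=h_i\#g_i$ in a multilinear identity of a general $R$. By induction on $n$,
$$(h_{\sigma(1)}\#g_{\sigma(1)})\cdots(h_{\sigma(n)}\#g_{\sigma(n)})=u_\sigma(h_1\otimes\cdots\otimes h_n)\#g_{\sigma(1)}\cdots g_{\sigma(n)},\tag{4}$$
$$u_\sigma(h_1\otimes\cdots\otimes h_n)=\prod_{k=1}^n\bigl(g_{\sigma(1)}\cdots g_{\sigma(k-1)}\cdot h_{\sigma(k)}\bigr).\tag{5}$$
Fix the $g_i$ and let the $h_i$ vary. Then $u_\sigma:H^{\otimes n}\to H$ is a permutation of the tensor factors, followed by a tensor product of coalgebra automorphisms, followed by multiplication. Each of these is a coalgebra map; the last one because $H$ is a bialgebra. So $u_\sigma$ is a coalgebra map, and the identity becomes a linear relation among coalgebra maps. The transpose of a coalgebra map is a unital algebra homomorphism, here $H^*\to(H^{\otimes n})^*$. So the independence of multiplicative functions is available in general.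

**Dedekind's lemma.** Pairwise distinct monoid homomorphisms $\chi_1,\dots,\chi_r$ from a monoid $M$ to the multiplicative monoid of a field, none identically $0$, are linearly independent over that field.

*Proof.* Take a shortest nontrivial relation $\sum c_i\chi_i=0$, all its coefficients nonzero. It has at least two terms, say with $\chi_1,\chi_2$. Choose $y$ with $\chi_1(y)\neq\chi_2(y)$. From $\sum c_i\chi_i(y)\chi_i(x)=0$ for all $x$ subtract $\chi_1(y)\sum c_i\chi_i(x)=0$. The result is a shorter relation, with nonzero coefficient $c_2(\chi_2(y)-\chi_1(y))$; a contradiction. $\square$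

The lemma needs its values in a field, so we need $(H^{\otimes n})^*$ to be a domain. This is a real requirement: over an infinite field of characteristic $p$, the algebra $\mathbb F[x]/(x^p)$ has infinitely many coalgebra automorphisms $x\mapsto\lambda x$, $\lambda\in\mathbb F^\times$, inside the finite-dimensional space of its linear endomorphisms, so they are dependent.

If the lemma applies, an identity can hold only through collisions $u_\sigma=u_\tau$. To refute an identity with $a_1=1$, where $1\in S_n$ is the identity permutation, it suffices to choose $g_1,\dots,g_n$ so that $u_\sigma\ne u_1$ for all $\sigma\neq1$.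

Try $G=\{1,g\}$ acting faithfully on a commutative $H$, with $n=3$ and $(g_1,g_2,g_3)=(1,g,1)$. All six products have group part $g$, and $u_\sigma$ depends only on which of $h_1,h_3$ come after $h_2$ and so get moved by $g$; $h_2$ itself is never moved. In the orders $132$ and $312$ neither is moved; in $213$ and $231$ both are; in $321$ only $h_1$ is; in $123$ only $h_3$ is. So $u_{123}$ collides with nothing, and there is no identity of degree $3$. The factors $g_1=g_3=1$ are not wasted: they record on which side of $g_2$ they stand.

For larger $G$ we use a path. Put $g_i=v_{i-1}^{-1}v_i$ for a sequence $v_0,\dots,v_n\in G$, and regard $i$ as an edge from $\bar v_{i-1}$ to $\bar v_i$ in $G/K$. The proof below shows that $u_\sigma=u_1$ forces $\sigma(1),\sigma(2),\dots,\sigma(n)$ to be a walk from $\bar v_0$ using every edge once. If $\bar v_0,\dots,\bar v_n$ are distinct, the only such walk is the obvious one, and this already forces $[G:K]\le n$. Adding a loop at each vertex keeps the walk unique and doubles the number of edges available: that is how $d/2$ arises. In the example of order $2$ the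 path is: loop at $1$, edge $1\to g$, loop at $g$.

## The dual algebra is a domain

For $h\in H$, $f\in H^*$ put $(h\rightharpoonup f)(x)=f(xh)$. Then $1\rightharpoonup f=f$, $(hh')\rightharpoonup f=h\rightharpoonup(h'\rightharpoonup f)$, and
$$h\rightharpoonup(fg)=\sum(h_{(1)}\rightharpoonup f)(h_{(2)}\rightharpoonup g),\tag{6}$$
because $(fg)(xh)=\sum f(x_{(1)}h_{(1)})\,g(x_{(2)}h_{(2)})$. These "translations" can move a nonzero $f$ to a unit, by the following fact and $(h\rightharpoonup f)(1)=f(h)$.

**Units.** If $f(1)\neq0$, then $f$ is invertible in $H^*$. Write $f=c(\varepsilon+g)$ with $c\in\mathbb F^\times$, $g(1)=0$. The iterated coproduct of $h\in H_{k-1}$ with $k$ factors lies in $\sum H_{i_1}\otimes\cdots\otimes H_{i_k}$ with $i_1+\cdots+i_k=k-1$, so in each summand some $i_j=0$. As $g$ vanishes on $H_0$, $g^k$ vanishes on $H_{k-1}$. So $\sum_{k\ge0}(-g)^k$ is a finite sum at each element of $H$, and it inverts $\varepsilon+g$.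

**Lemma 1.** Let $H$ be a hyperalgebra over any field. If $H^*$ has no nonzero nilpotents, then $H^*$ is a domain.

The multiplication of $H$ must enter: a connected cocommutative coalgebra can have the reduced dual $\mathbb F[[s,t]]/(st)$, which is not a domain (take the functionals on this ring that vanish on some power of the maximal ideal).

*Proof.* Let $fg=0$ with $f\ne0$. We show that $g=0$.

**Step 1: a power of $g$ kills each translate of $f$.** Claim: for each $h\in H$ there is $k\ge1$ with $(h\rightharpoonup f)g^k=0$. We induct on $n$ with $h\in H_n$. For $n=0$, $h$ is a scalar and $k=1$ works. Let $n\ge1$. By linearity and the case $n=0$ we may assume $\varepsilon(h)=0$: if two elements have exponents $k$ and $k'$, their sum has exponent $\max(k,k')$. We have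
$$\Delta h\in H_0\otimes H_n+H_n\otimes H_0+H_{n-1}\otimes H_{n-1}.$$
Let $\pi(x)=x-\varepsilon(x)1$. It kills $H_0$ and maps $H_{n-1}$ into itself, so $(\pi\otimes\pi)\Delta h\in H_{n-1}\otimes H_{n-1}$. On the other hand $(\pi\otimes\pi)\Delta h=\Delta h-h\otimes1-1\otimes h+\varepsilon(h)1\otimes1$, and $\varepsilon(h)=0$. Hence
$$\Delta h=h\otimes1+1\otimes h+\sum_ih_i'\otimes h_i'',\qquad h_i',h_i''\in H_{n-1},$$
a finite sum. By (6),
$$0=h\rightharpoonup(fg)=(h\rightharpoonup f)g+f(h\rightharpoonup g)+\sum_i(h_i'\rightharpoonup f)(h_i''\rightharpoonup g).$$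
By induction there is $k\ge1$ with $(h_i'\rightharpoonup f)g^k=0$ for all $i$. Multiply by $g^k$: the second term dies because $fg^k=0$, and the sum dies by the choice of $k$. So $(h\rightharpoonup f)g^{k+1}=0$.

**Step 2: move $f$ to a unit.** Choose $h$ with $f(h)\ne0$. Then $(h\rightharpoonup f)(1)=f(h)\ne0$, so $h\rightharpoonup f$ is a unit. By Step 1, $g^k=0$ for some $k$, and $g=0$ since $H^*$ is reduced. $\square$

**Lemma 2.** Let $H$ be as in Theorem A. Then for every $n\ge1$, $(H^{\otimes n})^*$ is a domain.

*Proof.* $A=H^{\otimes n}$ is a hyperalgebra. By Lemma 1 it suffices to show that $A^*$ is reduced.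

**Characteristic $0$.** Here we show that translations preserve the nilradical $N$ of $A^*$. As $A\cong U(P(A))$, $A$ is generated by primitive elements, and by (6) these act on $A^*$ by derivations. Any derivation $D$ of a commutative $\mathbb Q$-algebra preserves its nilradical. Indeed, let $f^k=0$ with $k\ge1$. Expand $D^k(f^k)$ by the Leibniz rule into terms $D^{i_1}f\cdots D^{i_k}f$ with $i_1+\cdots+i_k=k$. Every term has some $i_j=0$, hence a factor $f$, except the term with all $i_j=1$, whose coefficient is $k!$. So $k!(Df)^k$ lies in the ideal $(f)$, which consists of nilpotents, and $Df$ is nilpotent. Therefore $A\rightharpoonup N\subset N$. If $0\ne f\in N$, choose $h$ with $f(h)\ne0$; then $h\rightharpoonup f\in N$ is a unit, a contradiction as $A^*\ne0$. So $N=0$.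

**Characteristic $p$: the map $V$.** The aim is to express reducedness of $C^*$ by a property of $C$ that passes to tensor products. Let $C$ be a cocommutative coalgebra and $c\in C$, and let $D\ni c$ be a finite-dimensional subcoalgebra. The map $D^*\to\mathbb F$, $\varphi\mapsto(\varphi^p(c))^{1/p}$, is defined because $\mathbb F$ is perfect. It is additive because $D^*$ is commutative of characteristic $p$, and it is $\mathbb F$-linear because $((\lambda\varphi)^p(c))^{1/p}=\lambda(\varphi^p(c))^{1/p}$. So it is evaluation at a unique element $V(c)\in D$. Restriction $C^*\to D^*$ is an algebra map, so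
$$f(V(c))^p=f^p(c)\qquad\text{for all }f\in C^*.\tag{7}$$
As $C^*$ separates points, (7) determines $V(c)$, independently of $D$. It also shows that $V$ is additive and $V(\lambda c)=\lambda^{1/p}V(c)$. In particular $\lambda V(c)=V(\lambda^pc)$, so $V(C)$ is a subspace.

For $H_{\rm add}$ and $f=\sum c_kt^k$ we have $f^p=\sum c_k^pt^{pk}$, so $V(e_{pk})=e_k$ and $V(e_n)=0$ for $p\nmid n$: $V$ is onto. For $\mathbb F[x]/(x^p)$, with dual $\mathbb F[t]/(t^p)$, the image of $V$ is just $\mathbb F1$.

**Characteristic $p$: $C^*$ is reduced if and only if $V$ is surjective.** If $V(C)\neq C$, take $f\ne0$ vanishing on $V(C)$; by (7), $f^p=0$. Conversely, if $V(C)=C$ and $f^p=0$, then $f$ vanishes on $V(C)=C$, so $f=0$. Thus the $p$-power map of $C^*$ is injective, and so are its iterates; hence there are no nonzero nilpotents.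

**Characteristic $p$: tensor products.** We show that $V_{C\otimes D}(c\otimes d)=V_C(c)\otimes V_D(d)$. For $f\in C^*$, $g\in D^*$ we have $(f\otimes g)^p=f^p\otimes g^p$, so by (7)
$$\bigl((f\otimes g)(V_{C\otimes D}(c\otimes d))\bigr)^p=f^p(c)g^p(d)=\bigl((f\otimes g)(V_C(c)\otimes V_D(d))\bigr)^p .$$
Taking $p$-th roots, and since the functionals $f\otimes g$ separate the points of $C\otimes D$, the formula follows. Now $H^*$ is reduced, so $V_H$ is onto. Hence the subspace $V(H^{\otimes n})$ contains all $h_1\otimes\cdots\otimes h_n$, so $V$ is onto for $H^{\otimes n}$, and $(H^{\otimes n})^*$ is reduced. $\square$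

**Lemma 3.** Let $H$ be as in Theorem A. Then pairwise distinct coalgebra maps $u_1,\dots,u_r:H^{\otimes n}\to H$ are linearly independent over $\mathbb F$.

*Proof.* The transposes $u_i^*:H^*\to E=(H^{\otimes n})^*$, $f\mapsto f\circ u_i$, are unital algebra homomorphisms, and are pairwise distinct because $H^*$ separates the points of $H$. By Lemma 2, $E$ is a domain. Viewed as maps of multiplicative monoids $H^*\to\operatorname{Frac}E$, none of them is identically $0$, so they are linearly independent over $\operatorname{Frac}E$ by Dedekind's lemma. A relation $\sum b_iu_i=0$ with $b_i\in\mathbb F$ gives $\sum b_iu_i^*=0$, so all $b_i=0$. $\square$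

## An identity of degree $d$ forces $[G:K]\le d/2$

**Proposition 4.** Let $H$ be as in Theorem A, and let $R=H\#\mathbb FG$ satisfy a nontrivial identity of degree $d$. Then $H$ is commutative and $[G:K]\le d/2$.

*Proof.* By multilinearization, $R$ satisfies a nontrivial identity $\sum_{\sigma\in S_n}a_\sigma x_{\sigma(1)}\cdots x_{\sigma(n)}$ with $1\le n\le d$. Renaming variables and scaling, we may assume $a_1=1$.

**Step 1: $H$ is commutative.** The subalgebra $H$ satisfies the identity, so $\sum_\sigma a_\sigma u_\sigma=0$ for the coalgebra maps $u_\sigma(h_1\otimes\cdots\otimes h_n)=h_{\sigma(1)}\cdots h_{\sigma(n)}$ (all $g_i=1$ in (5)). Suppose $H$ is not commutative, and let $\sigma\ne\tau$. Some $i$ precedes some $j$ in $\sigma(1),\dots,\sigma(n)$ and follows it in $\tau(1),\dots,\tau(n)$. Put $h_l=1$ for $l\neq i,j$: then $u_\sigma=u_\tau$ would give $h_ih_j=h_jh_i$ for all $h_i,h_j\in H$, which is false. So the $u_\sigma$ are pairwise distinct, and Lemma 3 gives $a_1=0$, a contradiction.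

**Step 2: choose the path.** Suppose $n<2[G:K]$; this includes the case $[G:K]=\infty$. Pick an integer $r\le[G:K]$ with $n\le2r-1$, and $t_1,\dots,t_r\in G$ in distinct cosets of $K$. Put
$$v_j=t_{\lfloor j/2\rfloor+1}\quad(0\le j\le2r-1),\qquad g_i=v_{i-1}^{-1}v_i\quad(1\le i\le n).$$
So the sequence $v_0,v_1,v_2,\dots$ is $t_1,t_1,t_2,t_2,\dots$, and $g_1\cdots g_j=v_0^{-1}v_j$.

**Step 3: extract a relation.** Substitute $x_i=h_i\#g_i$ and use (4). As $R=\bigoplus_gH\#g$, comparing the coefficients of the group element $g_1\cdots g_n$ gives
$$\sum_{\sigma\in S}a_\sigma u_\sigma=0,\qquad S=\{\sigma:g_{\sigma(1)}\cdots g_{\sigma(n)}=g_1\cdots g_n\}\ni1,\tag{8}$$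
where the $u_\sigma$ of (5) are coalgebra maps $H^{\otimes n}\to H$.

**Step 4: $u_\sigma=u_1$ implies $\sigma=1$.** Let $u_\sigma=u_1$, and put $d_0=1$, $d_k=g_{\sigma(1)}\cdots g_{\sigma(k)}$. Fix $k$, set $h_{\sigma(k)}=h$ and all other $h_l=1$. Since group elements fix $1\in H$, comparing (5) for $\sigma$ and for the identity permutation gives
$$d_{k-1}\cdot h=g_1\cdots g_{\sigma(k)-1}\cdot h=v_0^{-1}v_{\sigma(k)-1}\cdot h\qquad\text{for all }h\in H.$$
So in the group $G/K$,
$$\bar d_{k-1}=\bar v_0^{-1}\bar v_{\sigma(k)-1}\qquad(1\le k\le n),\tag{9}$$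
and therefore $\bar d_k=\bar d_{k-1}\bar g_{\sigma(k)}=\bar v_0^{-1}\bar v_{\sigma(k)-1}\bar v_{\sigma(k)-1}^{-1}\bar v_{\sigma(k)}=\bar v_0^{-1}\bar v_{\sigma(k)}$. Comparing with (9) for $k+1$, we get $\bar v_{\sigma(k+1)-1}=\bar v_{\sigma(k)}$ for $1\le k<n$: each edge starts where the previous one ended. (The case $k=1$ of (9) says that the walk starts at $\bar v_0$.) As the $\bar t_i$ are distinct,
$$\Bigl\lfloor\frac{\sigma(k+1)-1}2\Bigr\rfloor=\Bigl\lfloor\frac{\sigma(k)}2\Bigr\rfloor .$$
If $\sigma(k)=2i$, then $\sigma(k+1)\in\{2i+1,2i+2\}$. If $\sigma(k)=2i+1$, then again $\sigma(k+1)\in\{2i+1,2i+2\}$, and $\sigma(k+1)=2i+2$ since $\sigma$ is injective. In both cases $\sigma(k+1)>\sigma(k)$. So $\sigma$ is strictly increasing, that is, $\sigma=1$.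

**Step 5: conclude.** Group equal maps in (8). By Step 4 the coefficient of $u_1$ is $a_1=1$, which contradicts Lemma 3. Hence $2[G:K]\le n\le d$. $\square$

## Proof of Theorem A

**From an identity to (1), (2), (3).** Let $R$ be PI. By Proposition 4, $H$ is commutative, which is (1), and $[G:K]<\infty$. The subalgebra $\mathbb FG$ is PI, so by the Isaacs–Passman/Passman theorem $G$ has a finite-index subgroup $A$ with $A'$ a finite $p$-group (trivial in characteristic $0$). Let $N=\bigcap_{g\in G}gAg^{-1}$, a normal subgroup of finite index, and put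
$$G_1=N\cap K,\qquad G_0=G_1'.$$
Then $G_1$ is normal of finite index in $G$ and acts trivially on $H$. The subgroup $G_0$ is characteristic in $G_1$, hence normal in $G$; $G_1/G_0$ is abelian; and $G_0\subset A'$ is a finite $p$-group (trivial in characteristic $0$). So (2) and (3) hold.

**From (1), (2), (3) to an identity.** This direction holds over any field and for any $H$. The plan is to embed $R$ in matrices over an algebra that is commutative modulo a nilpotent ideal. Put $B=H\#\mathbb FG_1$, which by (3) is $H\otimes\mathbb FG_1$; put $q=|G_0|$, and let $\omega$ be the augmentation ideal of $\mathbb FG_0$.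

First, $\omega^q=0$. In characteristic $0$, $G_0=1$ and $\omega=0$. In characteristic $p$, the only simple $\mathbb FG_0$-module is the trivial one, which $\omega$ kills; as $\mathbb FG_0$ has dimension $q$, it has a composition series of length $q$, and $\omega^q$ kills it.

Second, $G_0$ is normal in $G_1$, so $g\omega=\omega g$ for $g\in G_1$. Hence $I=H\otimes\omega\,\mathbb FG_1$ is a two-sided ideal of $B$ with $I^q=0$, and $B/I\cong H\otimes\mathbb F[G_1/G_0]$ is commutative.

Third, let $m=[G:G_1]$. As $(1\#g)(h\#g_1)=(g\cdot h)\#gg_1$, we have $(1\#g)B=H\#\mathbb F[gG_1]$, and $R$ is a free right $B$-module of rank $m$ on coset representatives. Left multiplication commutes with the right action of $B$ and is faithful since $R$ has a unit, so $R$ embeds in $M_m(B)$. By Amitsur–Levitzki $M_m(B/I)$ satisfies $s_{2m}$, so values of $s_{2m}$ on $M_m(B)$ lie in $M_m(I)$, and $M_m(I)^q=0$. Thus $R$ satisfies $(s_{2m})^q$, which is a nonzero element of the free algebra because the free algebra is a domain. $\blacksquare$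

## Arbitrary fields, and the sharp degree

*Proof of Theorem B.* **Step 1: the equivalence and the bound.** The implication from (1)–(3) to PI was proved over any field. For the rest put $\overline H=H\otimes\overline{\mathbb F}$, a hyperalgebra by Fact 0; then $\overline H\#\overline{\mathbb F}G=R\otimes\overline{\mathbb F}$. A nontrivial identity of $R$ of degree $d$ yields a nontrivial multilinear identity of degree $n\le d$, which holds in $R\otimes\overline{\mathbb F}$ as well. The field $\overline{\mathbb F}$ is perfect and $\overline H$ satisfies the hypotheses of Theorem A (in characteristic $0$ nothing is needed). So Proposition 4 says that $\overline H$, hence $H$, is commutative and $[G:K]\le d/2$; the kernels of the actions on $H$ and $\overline H$ coincide. Now (1)–(3) follow from this exactly as in the proof of Theorem A.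

**Step 2: sharpness.** Let $H$ be commutative and $K$ abelian of index $m$. Then $H\#\mathbb FK=H\otimes\mathbb FK$ is commutative, $R$ is a free right module of rank $m$ over it, and $R\subset M_m(H\otimes\mathbb FK)$ satisfies $s_{2m}$, of degree $2m$. By Step 1 no identity has smaller degree. $\blacksquare$

Every $m$ occurs, and indeed every finite group $G$ with $K=1$: let $G$ permute the factors of $H_{\rm add}^{\otimes|G|}$ regularly. The action is faithful, and $(H_{\rm add}^{\otimes|G|}\otimes\overline{\mathbb F})^*=\overline{\mathbb F}[[t_1,\dots,t_{|G|}]]$ is reduced.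

**Corollary.** Let $A$ be a pointed cocommutative Hopf algebra over $\mathbb F$. By the Cartier–Kostant theorem, $A\cong A_1\#\mathbb FG(A)$, where $A_1$ is the irreducible component of $1$ and the group $G(A)$ of group-like elements acts on $A_1$ by conjugation. If $\operatorname{char}\mathbb F=0$ or $A_1\otimes\overline{\mathbb F}$ is reduced, then $A$ is PI if and only if $A_1$ is commutative and $G(A)$ has normal subgroups $G_0\subset G_1$ as in (2) with $G_1$ centralizing $A_1$.

*Proof.* $A_1$ is a hyperalgebra, and a subgroup of $G(A)$ acts trivially on $A_1$ exactly when it centralizes $A_1$. Apply Theorem B. $\square$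

## A non-reduced $H$, and an imperfect field

*Proof of Proposition C(i).* Let $\mathbb F$ be infinite and perfect of characteristic $p$, let $H=\mathbb F[x,y]/(x^p,y^p)$ with $x,y$ primitive, and let $G=(\mathbb F,+)$ act by
$$\lambda\cdot x=x,\qquad\lambda\cdot y=y+\lambda x.$$
The coproduct is well defined since $\Delta(x)^p=x^p\otimes1+1\otimes x^p=0$, and similarly for $y$. The spans of the monomials of degree at most $k$ satisfy the hypotheses of Fact 0, so $H$ is a hyperalgebra. The action is well defined since $(y+\lambda x)^p=y^p+\lambda^px^p=0$; it is by bialgebra automorphisms since primitive generators go to primitive elements, and it is faithful.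

In $R$ the element $x$ commutes with $y$ and with $G$, so it is central, and $x^p=0$. Modulo $x$ the action becomes trivial, so $R/xR\cong\mathbb F[y]/(y^p)\otimes\mathbb FG$ is commutative. Every commutator of $R$ lies in $xR$, and a product of $p$ of them lies in $x^pR=0$. So $R$ satisfies $[x_1,x_2][x_3,x_4]\cdots[x_{2p-1},x_{2p}]$, although $K=1$ has infinite index in $G$. By Theorem A, $H$ is not reduced; directly, the functional dual to $x$ in the monomial basis has $p$-th power $0$, as in example (b). $\blacksquare$

*Proof of Proposition C(ii).* Let $\mathbb F$ be imperfect, so of characteristic $p>0$, and choose $a\in\mathbb F\setminus\mathbb F^p$. The idea is to put a Heisenberg-type group law on the curve-like ring where $x^p=-ay^p$: the term $x\otimes y$ is not symmetric, but its $p$-th power is. Put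
$$B=\mathbb F[[x,y,z]]/(x^p+ay^p),$$
with maximal ideal $\mathfrak m$; it is complete and separated in the $\mathfrak m$-adic topology.

**Step 1: $B$ is a domain.** Let $\mathbb F'=\mathbb F(\alpha)$ with $\alpha^p=a$. As $a\notin\mathbb F^p$, $T^p-a$ is irreducible, and $1,\alpha,\dots,\alpha^{p-1}$ is a basis of $\mathbb F'$ over $\mathbb F$. Let $\theta:\mathbb F[[x,y,z]]\to\mathbb F'[[y,z]]$ be the homomorphism with $x\mapsto-\alpha y$, $y\mapsto y$, $z\mapsto z$. It kills $x^p+ay^p$, since $(-\alpha)^p=-a$. We show that its kernel is exactly $(x^p+ay^p)$. Write a series as $\sum_ix^ic_i(y,z)$. For $i=pl+r$ with $0\le r<p$, the difference $x^{pl}-(-ay^p)^l$ is divisible by $x^p+ay^p$, and the quotients, multiplied by $x^rc_i$, form a convergent sum. So every series is congruent modulo $x^p+ay^p$ to some $\sum_{r<p}x^rb_r(y,z)$. If $\theta$ kills this, then $\sum_{r<p}(-\alpha)^ry^rb_r=0$ in $\mathbb F'[[y,z]]=\bigoplus_{r<p}\alpha^r\mathbb F[[y,z]]$, so all $b_r=0$. Hence $B$ embeds in the domain $\mathbb F'[[y,z]]$. We have also seen that $B=\bigoplus_{r<p}x^r\mathbb F[[y,z]]$; therefore $B=B_0[[z]]$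 with $B_0=\mathbb F[[x,y]]/(x^p+ay^p)$.

**Step 2: the hyperalgebra $H$.** Let $B\hat\otimes B=\mathbb F[[x_1,y_1,z_1,x_2,y_2,z_2]]/(x_1^p+ay_1^p,\,x_2^p+ay_2^p)$, the inverse limit of the algebras $B/\mathfrak m^N\otimes B/\mathfrak m^N$. Define a continuous algebra map $\Delta:B\to B\hat\otimes B$ by
$$x\mapsto x\otimes1+1\otimes x,\quad y\mapsto y\otimes1+1\otimes y,\quad z\mapsto z\otimes1+1\otimes z+x\otimes y.$$
It is well defined because $x^p+ay^p\mapsto(x^p+ay^p)\otimes1+1\otimes(x^p+ay^p)=0$. It is coassociative: both iterates send $z$ to $z_1+z_2+z_3+x_1y_2+x_1y_3+x_2y_3$, and $x$, $y$ are clear. Its counit is the residue map $\varepsilon:B\to\mathbb F$.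

Let $H=\bigcup_N(B/\mathfrak m^N)^*$ be the continuous dual, with coproduct dual to the multiplication of $B$ and product $(hh')(b)=(h\otimes h')(\Delta b)$. The product stays in $H$: if $h,h'$ vanish on $\mathfrak m^N$, then $\Delta(\mathfrak m^{2N})$ lies in the $2N$-th power of the maximal ideal of $B\hat\otimes B$, hence in the ideal generated by $\mathfrak m^N\otimes1$ and $1\otimes\mathfrak m^N$, so $hh'$ vanishes on $\mathfrak m^{2N}$. As $\Delta$ is a coassociative algebra map, $H$ is a bialgebra, with unit $\varepsilon$; it is cocommutative because $B$ is commutative. It is connected: a simple subcoalgebra $S$ is finite-dimensional, so it lies in some $(B/\mathfrak m^N)^*$, and $S^*$ is a simple quotient of the local algebra $B/\mathfrak m^N$ with residue field $\mathbb F$; hence $S^*=\mathbb F$ and $S=\mathbb F\varepsilon$. Finally $H^*=\varprojlim B/\mathfrak m^N=B$, a domain by Step 1.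

**Step 3: $H$ is not commutative.** Since $p\ge2$, the relation lies in the square of the maximal ideal of $\mathbb F[[x,y,z]]$, so $1,x,y,z$ is a basis of $B/\mathfrak m^2$. Let $\xi,\eta,e\in(B/\mathfrak m^2)^*\subset H$ be dual to $x,y,z$ in this basis. Then $(\xi\eta-\eta\xi)(z)=(\xi\otimes\eta-\eta\otimes\xi)(x\otimes y)=1$.

**Step 4: $e$ is central and $e^p=0$.** The functional $e$ satisfies $e(bb')=e(b)\varepsilon(b')+\varepsilon(b)e(b')$. Therefore $(e\otimes\mathrm{id})\Delta$ and $(\mathrm{id}\otimes e)\Delta$ are continuous derivations of $B$. As $e(1)=e(x)=e(y)=0$ and $e(z)=1$, both send $x,y\mapsto0$ and $z\mapsto1$. So both equal $\partial_z$, which is well defined on $B$ since it kills $x^p+ay^p$. For $h\in H$ and $b\in B$ this says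
$$(eh)(b)=h(\partial_zb)=(he)(b).\tag{10}$$
So $e$ is central. Iterating (10), $e^p(b)=\varepsilon(\partial_z^pb)$, and $\partial_z^p=0$ on $B=B_0[[z]]$, since $\partial_z^pz^n=n(n-1)\cdots(n-p+1)z^{n-p}$ and a product of $p$ consecutive integers is divisible by $p$. So $e^p=0$.

**Step 5: all commutators lie in $eH$.** By (10), and since $H$ separates the points of $B$, the annihilator of $eH$ in $B=H^*$ is $\{b:\partial_zb=0\}$. In $B=B_0[[z]]$, $\partial_z\sum b_iz^i=\sum ib_iz^{i-1}$, so this annihilator is $B_0[[z^p]]$. On it $\Delta$ takes symmetric values: $x$ and $y$ are primitive, and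
$$\Delta(z^p)=z^p\otimes1+1\otimes z^p+x^p\otimes y^p=z^p\otimes1+1\otimes z^p-a\,y^p\otimes y^p.$$
Hence for $b\in B_0[[z^p]]$ we have $[h,h'](b)=(h\otimes h'-h'\otimes h)(\Delta b)=0$ for all $h,h'\in H$. A vector of $H$ killed by every functional that annihilates the subspace $eH$ lies in $eH$, and $H^*=B$ is the full dual; so $[h,h']\in eH$.

**Step 6: the identity.** As $e$ is central and $e^p=0$, a product of $p$ commutators lies in $e^pH=0$. So $H$ satisfies $[x_1,x_2]\cdots[x_{2p-1},x_{2p}]$. Thus $H$ is PI and noncommutative, while $H^*=B$ is a domain. $\blacksquare$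

This agrees with Theorem B: the dual of $H\otimes\overline{\mathbb F}$ contains $B\otimes\overline{\mathbb F}$, where $x+\alpha y\neq0$, because $x,y$ are linearly independent over $\mathbb F$ in $B$, and $(x+\alpha y)^p=x^p+ay^p=0$. So $H\otimes\overline{\mathbb F}$ is not reduced.
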